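# The Julia set of the Grigorchuk pencil map is the joint spectrum

## 1. Two subsets of $\mathbb P^7$ and the guess that they coincide

Take a linear pencil of operators on a Hilbert space that splits as two copies of itself. If eliminating one copy turns the pencil into another pencil of the same shape, with new coefficients, then elimination is a polynomial map $G$ on the coefficients. Two sets now live in the coefficient space: the coefficients for which the pencil is not invertible, and the coefficients near which the iterates of $G$ behave badly. Elimination does not change invertibility, so the first guess is that the two sets are the same. For the Grigorchuk group this is posed as a conjecture in Chao Zu, Yixin Yang, Yufeng Lu, "Spectral dynamics for the infinite dihedral group and the lamplighter group", arXiv:2601.09155 (2026). We shall prove that the guess is right. First the objects, then tests by hand.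

**The group and its representation.** Let $T$ be the rooted binary tree, with the finite words over $\{0,1\}$ as vertices, let $\partial T=\{0,1\}^{\mathbb N}$ carry the uniform Bernoulli measure $\mu$, and let $\mathcal H=L^2(\partial T,\mu)$. The Grigorchuk group $\mathcal G$ is generated by four involutions $a,b,c,d$ of $T$:
$$a(0x)=1x,\ a(1x)=0x;\quad b(0x)=0a(x),\ b(1x)=1c(x);$$
$$c(0x)=0a(x),\ c(1x)=1d(x);\quad d(0x)=0x,\ d(1x)=1b(x).$$
They satisfy $a^2=b^2=c^2=d^2=bcd=1$, so $\{1,b,c,d\}$ is a Klein four-group. The Koopman representation is $(\pi(g)f)(x)=f(g^{-1}x)$. Splitting a function according to the first letter identifies $\mathcal H$ with $\mathcal H\oplus\mathcal H$, and then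
$$\pi(a)=\begin{pmatrix}0&I\\ I&0\end{pmatrix},\quad \pi(b)=\begin{pmatrix}\pi(a)&0\\0&\pi(c)\end{pmatrix},\quad \pi(c)=\begin{pmatrix}\pi(a)&0\\0&\pi(d)\end{pmatrix},\quad \pi(d)=\begin{pmatrix}I&0\\0&\pi(b)\end{pmatrix}.$$
In examples I write $a,b,c,d$ for the operators as well.

**The pencil and its joint spectrum.** For $(z,w)\in\mathbb C^8$ put
$$D_\pi(z,w)=z_0I+z_1\pi(b)+z_2\pi(c)+z_3\pi(d)+w_0\pi(a)+w_1\pi(ab)+w_2\pi(ac)+w_3\pi(ad).$$
The projective joint spectrum $p(D_\pi)$ is the set of $[z:w]\in\mathbb P^7$ for which $D_\pi(z,w)$ is not invertible in $B(\mathcal H)$. For instance, $z_0+w_0a$ is non-invertible exactly when $z_0=\pm w_0$, because $\pi(a)$ has spectrum $\{1,-1\}$. Both values are eigenvalues: the constant function $1$ is fixed, and $\chi=1_{0\partial T}-1_{1\partial T}$ satisfies $\pi(a)\chi=-\chi$. Put $\Omega=\mathbb P^7\setminus p(D_\pi)$. It is open, since invertibility is an open condition.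

**The map.** With
$$M=\begin{pmatrix}z_0+z_3 & -(w_0+w_3)\\ z_1+z_2 & -(w_1+w_2)\end{pmatrix}$$
let $G:\mathbb C^8\to\mathbb C^8$ be given by
$$\begin{pmatrix}z_0'\\ w_0'\end{pmatrix}=M\begin{pmatrix}z_0\\ w_0\end{pmatrix},\quad \begin{pmatrix}z_1'\\ w_1'\end{pmatrix}=M\begin{pmatrix}z_3\\ w_3\end{pmatrix},\quad \begin{pmatrix}z_2'\\ w_2'\end{pmatrix}=M\begin{pmatrix}z_1\\ w_1\end{pmatrix},\quad \begin{pmatrix}z_3'\\ w_3'\end{pmatrix}=M\begin{pmatrix}z_2\\ w_2\end{pmatrix}.\tag{1.1}$$
It is homogeneous quadratic, and we regard it as a rational map $\mathbb P^7\dashrightarrow\mathbb P^7$. Section 2 shows that it is the elimination map.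

**Fatou and Julia sets.** The indeterminacy set $I(G)$ is where all eight components of $G$ vanish, and $E_G=\bigcup_{n\ge0}G^{-n}(I(G))$. In terms of a lift $N\in\mathbb C^8\setminus\{0\}$: $[N]\in E_G$ if and only if some iterate $G^n(N)$ is $0$. A family of holomorphic maps $U\to\mathbb P^7$ is normal if every sequence in it has a subsequence that converges locally uniformly on $U$. The Fatou set $\mathcal F$ is the set of $p\in\mathbb P^7\setminus E_G$ with an open neighborhood $U\subset\mathbb P^7\setminus E_G$ on which $\{G^n|_U\}_{n\ge1}$ is normal, and $\mathcal J(G)=\mathbb P^7\setminus\mathcal F$. So $E_G\subset\mathcal J(G)$ and $\mathcal J(G)$ is closed.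

We shall use repeatedly: if $U\subset\mathcal F$ is open, every sequence of iterates $G^n|_U$ with $n\to\infty$ has a subsequence converging locally uniformly on all of $U$. Indeed, cover $U$ by countably many open sets on which the family is normal and take a diagonal subsequence; the limits agree on overlaps.

**Theorem 1.** $\mathcal J(G)=p(D_\pi)$, that is, $\mathcal F=\Omega$.

A second theorem, stated in Section 10 once its notation is available, describes the dynamics on $\mathcal F$. Now the tests.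

**Test 1: $N=z_0+w_0a$.** Here $M=\begin{pmatrix}z_0&-w_0\\0&0\end{pmatrix}$, so $G(N)=(z_0^2-w_0^2)I$. If $z_0=\pm w_0$, the pencil is not invertible, and $[N]\in I(G)\subset\mathcal J(G)$. Otherwise it is invertible, and $[N]$ lands on the fixed point $[I]$.

**Test 2: product pencils.** Let $N=(p+qa)(t_0+t_1b+t_2c+t_3d)$, that is, $(z_i,w_i)=t_i(p,q)$. Then $M\binom pq=(p^2-q^2)\binom{t_0+t_3}{t_1+t_2}$, so
$$G(N)=(p^2-q^2)\big((t_0+t_3)+(t_1+t_2)a\big)(t_0+t_3b+t_1c+t_2d).\tag{1.2}$$
The result is again a product pencil, with $t$ replaced by $\sigma t=(t_0,t_3,t_1,t_2)$; note $\sigma^3=1$. Put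
$$\Sigma=t_0+t_1+t_2+t_3,\quad \Sigma_0=t_0+t_3-t_1-t_2,\quad \Sigma_1=t_0+t_2-t_1-t_3,\quad \Sigma_2=t_0+t_1-t_2-t_3 .$$
These are the values of $t_0+t_1b+t_2c+t_3d$ at the characters $(b,c,d)\mapsto(1,1,1),(-1,-1,1),(-1,1,-1),(1,-1,-1)$, and passing from $t$ to $\sigma t$ fixes $\Sigma$ and replaces $\Sigma_0,\Sigma_1,\Sigma_2$ by $\Sigma_1,\Sigma_2,\Sigma_0$.

*When is $N$ invertible?* All four characters occur in $\mathcal H$. On the first summand of $\mathcal H\oplus\mathcal H$ the triple $(b,c,d)$ acts as $(a,a,1)$, which gives joint eigenvectors for $(1,1,1)$ and $(-1,-1,1)$. On the second summand it acts as $(c,d,b)$, so an eigenvector $h$ for $(\beta,\gamma,\delta)$ yields the eigenvector $(0,h)$ for $(\gamma,\delta,\beta)$; starting from $(-1,-1,1)$ we get $(-1,1,-1)$ and then $(1,-1,-1)$. Hence if one of $\Sigma,\Sigma_0,\Sigma_1,\Sigma_2$ vanishes, the second factor of $N$ has a kernel. If $p=\pm q$, the first factor has non-dense range. In all other cases both factors are invertible: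 the first has spectrum $\{p+q,p-q\}$, and the second is the image of an invertible element of the group algebra $\mathbb C[\{1,b,c,d\}]\cong\mathbb C^4$. So
$$N\text{ is invertible}\iff p\ne\pm q\ \text{ and }\ \Sigma\,\Sigma_0\,\Sigma_1\,\Sigma_2\ne0.\tag{1.3}$$

*The dynamics.* If $p=\pm q$, then $G(N)=0$. Otherwise the new pair $(p',q')$ satisfies $p'^2-q'^2=(p^2-q^2)^2\,\Sigma\Sigma_0$. If $\Sigma\Sigma_0=0$, this gives $G^2(N)=0$; if not, $\Sigma_1=0$ gives $G^3(N)=0$ in the same way, and failing that $\Sigma_2=0$ gives $G^4(N)=0$. So every non-invertible product pencil lies in $E_G$, hence in $\mathcal J(G)$. For example, $G(1-b)=(1-a)(1-c)$ and $G^2(1-b)=0$. An invertible product pencil moves, after one step, with period dividing $3$. The guess survives, though to place the invertible ones in $\mathcal F$ one must control a full neighborhood in $\mathbb P^7$.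

**Test 3: a cycle of length two.** Let $N'=-3+2a+b+c+d$. Its coefficient vectors are $(z_0,w_0)=(-3,2)$ and $(z_i,w_i)=(1,0)$ for $i\ge1$, so $M=\begin{pmatrix}-2&-2\\2&0\end{pmatrix}$, and $G(N')$ has the vectors $(2,-6)$ and $(-2,2)$. Projectively, it is $N''=-1+3a+(b+c+d)-a(b+c+d)$. For $N''$ we get $M=\begin{pmatrix}0&-2\\2&2\end{pmatrix}$, and $G(N'')$ has the vectors $(-6,4)$ and $(2,0)$, which is $2N'$. So $[N']\leftrightarrow[N'']$ is a cycle that never meets $I(G)$. Is $N'$ invertible? Is $[N']$ in the Julia set? At this point we cannot see either; Section 5 answers both questions.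

## 2. Elimination preserves invertibility, and what this does not give

For $N=(z,w)$ write $R(z)=(z_0+z_3)+(z_1+z_2)\pi(a)$ and $K(z)=z_0+z_1\pi(c)+z_2\pi(d)+z_3\pi(b)$. The operator recursions give
$$D_\pi(N)=\begin{pmatrix}R(z)&K(w)\\R(w)&K(z)\end{pmatrix}.$$
The operators $R(z),R(w)$ commute, so multiplying by the row $[-R(w),R(z)]$ eliminates the first column:
$$[-R(w),\,R(z)]\,D_\pi(N)=[0,\Delta],\qquad \Delta=R(z)K(z)-R(w)K(w)=D_\pi(G(N)).\tag{2.1}$$
The last equality is read off coefficient by coefficient. The coefficients of $1,b,c,d$ in $\Delta$ are $(z_0+z_3)z_i-(w_0+w_3)w_i$ with $i=0,3,1,2$ respectively, and those of $a,ab,ac,ad$ are $(z_1+z_2)z_i-(w_1+w_2)w_i$ with the same $i$. This is (1.1).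

**Lemma 1.** $D_\pi(N)$ is invertible if and only if $D_\pi(G(N))$ is. Hence $[N]\in\Omega$ if and only if $G(N)\ne0$ and $[G(N)]\in\Omega$. In particular $E_G\subset p(D_\pi)$ and $G(\Omega)\subset\Omega$.

*Proof.* Evaluation at $\pm1$ identifies $\mathbb C[\pi(a)]$ with $\mathbb C\oplus\mathbb C$.

Suppose $R(z)$ and $R(w)$ both vanish at some $\epsilon=\pm1$. Take $h\ne0$ with $\pi(a)h=\epsilon h$; then $D_\pi(N)(h,0)^T=(R(z)h,R(w)h)^T=0$. Also $R(z),R(w)$ are multiples of $I-\epsilon\pi(a)$, so the range of $\Delta$ lies in $(I-\epsilon\pi(a))\mathcal H$, a proper closed subspace (the $-\epsilon$-eigenspace of $\pi(a)$). Neither operator is invertible.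

Otherwise, at each of $\pm1$ at least one of $R(z),R(w)$ is nonzero, so there are $P_1,P_2\in\mathbb C[\pi(a)]$ with $P_1R(z)+P_2R(w)=I$. The matrix $\Lambda=\begin{pmatrix}P_1&P_2\\-R(w)&R(z)\end{pmatrix}$ over a commutative algebra has determinant $I$, hence is invertible, and $\Lambda D_\pi(N)=\begin{pmatrix}I&*\\0&\Delta\end{pmatrix}$. So $D_\pi(N)$ is invertible if and only if $\Delta$ is.

If $G(N)=0$, then $D_\pi(G(N))=0$ is not invertible. The other assertions follow. $\square$

So both $\mathcal F$ and $\Omega$ avoid $E_G$, and $\Omega$ is mapped into itself. It is tempting to finish here, but each inclusion needs more.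

For $\Omega\subset\mathcal F$ one would like a Montel-type argument. The eigenvectors $1$ and $\chi$ show that $\Omega$, and so every $G^n(\Omega)$, misses the two hyperplanes $\sum(z_i+w_i)=0$ and $\sum(z_i-w_i)=0$. But omitting two hyperplanes does not make a family normal: the maps $s\mapsto[1:e^{ns}]$ into $\mathbb P^1$ omit two points and tend to different constants on the two sides of the imaginary axis. Something quantitative about the inverse operator has to be used.

For $\mathcal F\subset\Omega$ one would take a limit $\varphi$ of iterates near a Fatou point and hope that $\varphi$ has values in the open set $\Omega$; then some iterate is in $\Omega$, and Lemma 1 pulls this back. We have to see what the limits can be, and for this we need good coordinates.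

## 3. Coordinates in which $G$ is a product of $2\times2$ matrices

Let $v_i=(z_i,w_i)$. For $v=(z,w)\in\mathbb C^2$ put $v^\pm=z\pm w$. From now on vectors of $\mathbb C^2$ are written as $(v^+,v^-)$ unless stated otherwise. Put
$$v\cdot v'=zz'-ww'=\tfrac12(v^+v'^-+v^-v'^+),\qquad v\wedge v'=v^+v'^--v^-v'^+,$$
so that $v\cdot v=v^+v^-$. Put
$$u=v_0+v_1+v_2+v_3,\quad f_0=v_0+v_3-v_1-v_2,\quad f_1=v_0+v_2-v_1-v_3,\quad f_2=v_0+v_1-v_2-v_3.$$
The eight numbers $u^\pm,f_i^\pm$ are linear coordinates on $\mathbb C^8$. In coordinates $(z,w)$ the definition of $M$ says $Mv=\big((v_0+v_3)\cdot v,\ (v_1+v_2)\cdot v\big)$; hence $(Mv)^+=u\cdot v$ and $(Mv)^-=f_0\cdot v$. Since $v_0'=Mv_0$, $v_1'=Mv_3$, $v_2'=Mv_1$, $v_3'=Mv_2$, we get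
$$u'=Mu,\qquad f_i'=Mf_{i+1}\quad(\text{indices mod }3).$$
For instance $f_0'=v_0'+v_3'-v_1'-v_2'=M(v_0+v_2-v_3-v_1)=Mf_1$.

**Tracking.** Let $N_n=G^n(N)$, $M_n=M(N_n)$, $H_n=M_{n-1}\cdots M_0$, $u_n=u(N_n)=H_nu(N)$ and $F_{j,n}=H_nf_j(N)$. By induction $f_i(N_n)=F_{i+n,n}$. So $N_n$ and the *tracked vector* $(u_n,F_{0,n},F_{1,n},F_{2,n})$ differ by a permutation of coordinates that depends only on $n$ mod $3$. For example, the tracked vector at $n=1$ is $(u,f_2,f_0,f_1)(N_1)$. Along a fixed residue class of $n$ mod $3$, convergence of iterates and convergence of tracked vectors are the same thing.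

*Throughout, $k$ denotes the index in $\{0,1,2\}$ with $k\equiv n$ mod $3$.* Then $f_0(N_n)=F_{k,n}$, so
$$M_nv=(u_n\cdot v,\;F_{k,n}\cdot v).$$
Put $p_n=u_n\cdot u_n=u_n^+u_n^-$, $\omega_{j,n}=u_n\wedge F_{j,n}$ and $\omega_j=\omega_{j,0}$. The matrix of $M_n$ is $\frac12\begin{pmatrix}u_n^-&u_n^+\\F_{k,n}^-&F_{k,n}^+\end{pmatrix}$, so $\det M_n=-\frac14\omega_{k,n}$, and
$$u_{n+1}^+=p_n,\qquad p_{n+1}=p_n\,(u_n\cdot F_{k,n}),\qquad\omega_{j,n+1}=-\tfrac14\omega_{k,n}\omega_{j,n}.\tag{3.1}$$
Here $u_{n+1}=(u_n\cdot u_n,F_{k,n}\cdot u_n)$, and the last formula is $M_nu_n\wedge M_nF_{j,n}=\det M_n\;u_n\wedge F_{j,n}$. The form $\cdot$ has Gram matrix $\frac12\begin{pmatrix}0&1\\1&0\end{pmatrix}$, of determinant $-\frac14$. Taking determinants in $[u\ F]^T\,\text{Gram}\,[u\ F']$ gives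
$$(u\cdot u)(F\cdot F')-(u\cdot F)(u\cdot F')=-\tfrac14(u\wedge F)(u\wedge F').\tag{3.2}$$

**The quantities $a_{j,n}$ and $e_{j,n}$.** Where $p_n\ne0$ put
$$a_{j,n}=\frac{u_n\cdot F_{j,n}}{p_n},\qquad e_{j,n}=\frac{\omega_{j,n}}{2p_n}.$$
They are homogeneous of degree $0$ in $N$, hence functions on a subset of $\mathbb P^7$. From $F_{j,n+1}=(u_n\cdot F_{j,n},F_{k,n}\cdot F_{j,n})$ and (3.2),
$$u_{n+1}=p_n(1,\,a_{k,n}),\qquad F_{j,n+1}=p_n\,(a_{j,n},\;a_{k,n}a_{j,n}-e_{k,n}e_{j,n}),\tag{3.3}$$
and $p_{n+1}=p_n^2a_{k,n}$. If $p_{n+1}\ne0$, then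
$$e_{j,n+1}=-\frac{e_{k,n}}{2a_{k,n}}e_{j,n},\qquad a_{j,n+1}=a_{j,n}+e_{j,n+1}.\tag{3.4}$$
The first is $\frac{-\frac14(2p_ne_{k,n})(2p_ne_{j,n})}{2p_n^2a_{k,n}}$. For the second, (3.3) gives $u_{n+1}\cdot F_{j,n+1}=p_n^2\cdot\frac12(2a_{k,n}a_{j,n}-e_{k,n}e_{j,n})$; divide by $p_n^2a_{k,n}$. If $p_0,\dots,p_n\ne0$, then with $T_i=p_0\det H_i/p_i$,
$$e_{j,n}=T_ne_{j,0},\qquad a_{j,n}=a_{j,0}+e_{j,0}\sum_{i=1}^nT_i,\tag{3.5}$$
because $\omega_{j,n}=\det H_n\,\omega_j$. The number $T_n$ is also of degree $0$ in $N$. So a single scalar $T_n$ governs all the $e_{j,n}$.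

**The set $\mathcal Z$.** Let $\mathcal Z=\{[N]:p_n(N)=0\text{ for some }n\}$. By (3.1), $p_n=0$ implies $p_{n'}=0$ for all $n'\ge n$. Since $D_\pi(N)1=u^+\cdot1$ and $D_\pi(N)\chi=u^-\chi$, $p_0(N)=0$ forces a kernel. As $p_n(N)=p_0(N_n)$, Lemma 1 gives
$$\mathcal Z\subset p(D_\pi).\tag{3.6}$$
Each $p_n$ is a nonzero polynomial: $G(I)=I$ and $p_n(I)=p_0(I)=1$.

**Lemma 2.** If a point, or its tracked vector, is proportional to $u=(1,A)$, $f_j$ (resp. $F_j$) $=A_j(1,A)$ with $A,A_0,A_1,A_2\ne0$, then the point is in $\Omega$.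

*Proof.* Tracking only permutes the $f_j$, so the two versions are equivalent. The $v_i$ are linear combinations of $u,f_0,f_1,f_2$, so in coordinates $(z,w)$ they equal $t_i(p,q)$ with $p+q=1$, $p-q=A$. This is a product pencil with $\Sigma=1$ and $\Sigma_j=A_j$, and (1.3) applies. $\square$

Formula (3.3) now shows what we need. If $e_{j,n}\to0$ and $a_{j,n}\to a_j^\infty\ne0$, the tracked iterates approach product pencils in $\Omega$.

## 4. A doubly exponential bound on $T_n$, and $\Omega\subset\mathcal F$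

The inverse of a pencil of short group elements decays exponentially in graph distance. On level $n$ of the tree, the two words $1^n$ and $1^{n-1}0$ are at distance at least $2^n-1$. It turns out that $T_{n-1}$ is read off from the corresponding matrix entries of the inverse.

**Proposition A.** Every point of $\Omega$ has a neighborhood $B\subset\Omega$ and constants $C,\kappa>0$ with $|T_n|\le Ce^{-\kappa2^n}$ on $B$ for all $n$. Consequently $a_{j,n}$ converges and $e_{j,n}\to0$ uniformly on $B$, and $\Omega\subset\mathcal F$.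

*Proof.* On $\Omega$ all $p_n\ne0$, by (3.6). Let $\mathcal H_n\subset\mathcal H$ be the space of functions of the first $n$ letters. It is finite dimensional and $\mathcal G$-invariant, so for $[N]\in\Omega$ the restriction $D_\pi(N)|_{\mathcal H_n}$ is injective, hence invertible, with inverse $D_\pi(N)^{-1}|_{\mathcal H_n}$. For an operator $A$ on $\mathcal H_n$ let $A(v,v')$ be its matrix in the basis of cylinder indicators $1_v$, $v\in V_n=\{0,1\}^n$. This basis is orthogonal with equal norms, and $\pi(g)1_v=1_{gv}$.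

**Step 1: distances on level $n$.** This step produces two words that are far apart. Let $\Gamma_n$ be the graph on $V_n$ with an edge from $v$ to $sv$ for each $s\in\{a,b,c,d\}$. It is connected, by induction. $\Gamma_1$ is connected. Suppose $\Gamma_{n-1}$ is. Every $0x$ is joined to $1x$ by $a$. From $1x$ the generators $d,b,c$ lead to $1b(x),1c(x),1d(x)$, and the path $1x,\,0x,\,0a(x),\,1a(x)$ (apply $a$, $b$, $a$) leads to $1a(x)$. So all words starting with $1$ are connected to each other, and $\Gamma_n$ is connected.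

Let $y_n=1^{n-1}0$. Both $1^n$ and $y_n$ are fixed by $b,c,d$, since each of these passes an element of $\{b,c,d\}$ along a string of $1$s and fixes the letter $0$ or $1$ at the end. Claim: $d_n:=d(1^n,y_n)\ge2^n-1$. Clearly $d_1=1$. Let $n\ge2$. A geodesic uses no loops, no two consecutive $a$-steps, and no two consecutive steps from $\{b,c,d\}$ (two of these compose to an element of $\{1,b,c,d\}$, which would shorten the path). So it alternates. Its first and last steps are $a$-steps, since a $\{b,c,d\}$-step at either end would be a loop. Now delete the first letter of every word on the path. The $a$-steps do nothing to the tail, and each $\{b,c,d\}$-step moves the tail along at most one edge of $\Gamma_{n-1}$. The tail goes from $1^{n-1}$ to $y_{n-1}$, so there are at least $d_{n-1}$ such steps, and the length is at least $2d_{n-1}+1\ge2^n-1$.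

**Step 2: decay of the inverse.** This step bounds entries of the inverse by distance. Write $d(v)=d(v,1^n)$ and $|N|_1=\sum(|z_i|+|w_i|)$, and let $e^{\kappa d}$ be the diagonal operator $1_v\mapsto e^{\kappa d(v)}1_v$. The elements $g$ in the pencil have length at most $2$, so the entry of $e^{-\kappa d}\pi(g)e^{\kappa d}$ at $(gv',v')$ is $e^{\kappa(d(v')-d(gv'))}$ with exponent of modulus at most $2\kappa$. As $|e^t-1|\le e^{|t|}-1$ for real $t$, we get $\|e^{-\kappa d}\pi(g)e^{\kappa d}-\pi(g)\|\le e^{2\kappa}-1$, and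
$$\|e^{-\kappa d}D_\pi(N)e^{\kappa d}-D_\pi(N)\|\le(e^{2\kappa}-1)|N|_1\quad\text{on }\mathcal H_n.$$
Fix a compact neighborhood, inside an affine chart, of the given point; choose lifts with one coordinate equal to $1$. On it $|N|_1$ and $\|D_\pi(N)^{-1}\|$ are bounded, so we can choose $\kappa>0$, independent of $N$ and $n$, with $(e^{2\kappa}-1)|N|_1\le\frac1{2\|D_\pi(N)^{-1}\|}$. A Neumann series gives $\|e^{-\kappa d}D_\pi(N)^{-1}e^{\kappa d}\|\le2\|D_\pi(N)^{-1}\|$ on $\mathcal H_n$. Its entry at $(1^n,v)$ is $D_\pi(N)^{-1}(1^n,v)\,e^{\kappa d(v)}$, since $d(1^n)=0$. Hence $|D_\pi(N)^{-1}(1^n,v)|\le2\|D_\pi(N)^{-1}\|e^{-\kappa d(v)}$. As $d(ay_n)\ge d_n-1$, the vector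
$$r_n=\big(D_\pi(N)^{-1}(1^n,y_n),\ D_\pi(N)^{-1}(1^n,ay_n)\big)$$
satisfies $\|r_n\|\le C'e^{-\kappa2^n}$.

**Step 3: computing $r_n$.** This step identifies $r_n$ with $T_{n-1}$ up to a harmless factor. In it, $\mathbb C^2$ carries the original coordinates $(z,w)$. Let $n\ge2$. By (2.1), which holds also on $\mathcal H_n=\mathcal H_{n-1}\oplus\mathcal H_{n-1}$, the second block row of $D_\pi(N)^{-1}$ is $\Delta^{-1}[-R(w),R(z)]$. Since $\pi(a)1_y=1_{ay}$,
$$D_\pi(N)^{-1}(1x,1y)=(z_0+z_3)\Delta^{-1}(x,y)+(z_1+z_2)\Delta^{-1}(x,ay),$$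
$$D_\pi(N)^{-1}(1x,0y)=-(w_0+w_3)\Delta^{-1}(x,y)-(w_1+w_2)\Delta^{-1}(x,ay).$$
Take $x=1^{n-1}$, $y=y_{n-1}$, and note $1y_{n-1}=y_n$, $0y_{n-1}=ay_n$, $\Delta=D_\pi(N_1)$. This says $r_n(N)=M_0^Tr_{n-1}(N_1)$. Iterating, $r_n(N)=M_0^T\cdots M_{n-2}^T\,r_1(N_{n-1})=H_{n-1}^Tr_1(N_{n-1})$.

On $\mathcal H_1$ the elements $b,c,d$ act trivially, so $D_\pi=Z+W\pi(a)$ with $(Z,W)=u$, its inverse is $(Z-W\pi(a))/(Z^2-W^2)$, and $r_1=(-W,Z)/(Z^2-W^2)$. With $(x,y)^\perp=(-y,x)$ this is $r_1(N_{n-1})=u_{n-1}^\perp/p_{n-1}$. For every $2\times2$ matrix $H$ one has $H^T(Hu)^\perp=\det H\;u^\perp$. Therefore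
$$r_n=\frac{\det H_{n-1}}{p_{n-1}}\,u_0^\perp,\qquad |T_{n-1}|=\frac{|p_0|\,\|r_n\|}{\|u_0\|}\le Ce^{-\kappa2^n}$$
locally uniformly ($u_0\ne0$ because $p_0\ne0$). Since $e^{-\kappa2^{n+1}}\le e^{-\kappa2^n}$, this bounds $|T_n|$ as claimed.

**Step 4: normality.** By (3.5), on a suitable $B$ the $a_{j,n}$ converge uniformly and $e_{j,n}\to0$ uniformly. By (3.3), the tracked $N_{n+1}$ divided by $p_n$ converges uniformly on $B$ along each residue class of $n$ mod $3$, with $u^+=1$. So every sequence of iterates has a uniformly convergent subsequence on $B$. Since $B\cap E_G=\emptyset$ by Lemma 1, $B\subset\mathcal F$. $\square$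

## 5. Symmetric pencils, $1-2\xi^2$, and why one orbit does not decide

Before the reverse inclusion, look at the pencils with $v_1=v_2=v_3=v$, that is, $z_0+z(b+c+d)+w_0a+w\,a(b+c+d)$. By (1.1) they form a $G$-invariant family. Here $u=v_0+3v$ and $f_0=f_1=f_2=v_0-v$, so $y_n:=a_{j,n}$ and $\tau_n:=e_{j,n}$ do not depend on $j$, and (3.4) becomes
$$\tau_{n+1}=-\frac{\tau_n^2}{2y_n},\qquad y_{n+1}=y_n+\tau_{n+1}.$$
Two things are visible. First, $y_{n+1}^2-\tau_{n+1}^2=y_n^2+2y_n\tau_{n+1}=y_n^2-\tau_n^2$ is conserved. Second, if $\tau_0\ne0$, the ratio $\xi_n=y_n/\tau_n$ satisfies $\xi_{n+1}=1+y_n/\tau_{n+1}=1-2\xi_n^2$. With $\xi=-\frac12(\lambda+\lambda^{-1})$ this map is $\lambda\mapsto\lambda^2$; and $1-2\xi^2\in[-1,1]$ if and only if $\xi\in[-1,1]$.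

**Example.** *A symmetric pencil with $p_0\omega_0\ne0$ is invertible if and only if $\xi_0\notin[-1,1]$.* Suppose $\xi_0\notin[-1,1]$. Then no $\xi_n$ is in $[-1,1]$; in particular $y_n\ne0$, so all $p_n\ne0$. We can choose $|\lambda|>1$, so $|\xi_n|\to\infty$, and $\tau_{n+1}=-\tau_n/(2\xi_n)$ shows that $\tau_n\to0$ summably. So $y_n\to y_\infty$ with $y_\infty^2=y_0^2-\tau_0^2=\tau_0^2(\xi_0^2-1)\ne0$. By (3.3) the iterates converge to the point $u=(1,y_\infty)$, $f_j=y_\infty(1,y_\infty)$, which is in $\Omega$ by Lemma 2. As $\Omega$ is open, Lemma 1 gives $[N]\in\Omega$. Conversely let $\xi_0\in[-1,1]$. If some $y_n=0$, then $p_{n+1}=0$ and $[N]\in\mathcal Z$. Otherwise $|\tau_{n+1}|=|\tau_n|/(2|\xi_n|)\ge\frac12|\tau_n|$, so $|T_n|=|\tau_n/\tau_0|\ge2^{-n}$, and Proposition A excludes $[N]\in\Omega$.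

**Test 3, settled.** For $N'=-3+2a+b+c+d$ we have, in coordinates $(z,w)$, $u=(0,2)$ and $f_j=(-4,2)$. So $p_0=-4$, $u\cdot f_j=-4$, $u\wedge f_j=2\cdot(-6)-(-2)(-2)=-16$, hence $y_0=1$, $\tau_0=2$, $\xi_0=\frac12$, the fixed point of $1-2\xi^2$. So $N'$ is not invertible. It is also in $\mathcal J(G)$. Suppose $[N']\in\mathcal F$; then $G^{2n_i}\to\varphi$ near $[N']$ for some $n_i\to\infty$, and $\varphi([N'])=[N']$. The function $\xi=2u\cdot f_0/(u\wedge f_0)$ is holomorphic near $[N']$, so $\xi\circ G^{2n_i}$ converges uniformly on a small ball, and so do its derivatives at $[N']$. But on the symmetric family $\xi\circ G^{2n}$ is the $2n$-th iterate of $1-2\xi^2$ applied to $\xi$, and the derivative of this iterate at $\frac12$ is $(-2)^{2n}=4^n$. As $\xi$ is not critical at $[N']$ in the symmetric family (keep $u$ fixed and move $f_0=yu+\tau(-u^+,u^-)$; then $\xi=y/\tau$), this is a contradiction.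

This shows where the direct approach to $\mathcal F\subset\Omega$ stops. The orbit of $[N']$ is periodic, no $p_n$ vanishes on it, $y_n=\pm1$ and $\tau_n=\pm2$ stay bounded, and yet $[N']\notin\Omega$. No statement about a single orbit of this kind can force $e_{j,n}\to0$. What failed at $[N']$ was normality in a direction transverse to the orbit. So we must work on open sets, and find a quantity that expands on them. In general the conserved quantity is also lost, and there are three different recursions in turn, one for each residue class. The expanding quantity is the subject of the next section.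

## 6. Two-dimensional slices and a two-form that doubles

Let $\mathcal Q\subset\mathbb P^7$ be the union of the six quadrics $\{\omega_j=0\}$ and $\{f_i\wedge f_j=0\}$, $i<j$. Each equation is a quadratic form of rank $4$, so each quadric is irreducible. By (3.1), off $\mathcal Q$ we have $\omega_{j,n}\ne0$ for all $j,n$.

**Reduction to two variables.** Off $\mathcal Q$, $u$ and $f_0$ form a basis of $\mathbb C^2$, and we write
$$f_j=\alpha_ju+\beta_jf_0,\qquad\beta_j=\omega_j/\omega_0\ne0,\qquad x_j=\alpha_j/\beta_j,\qquad x_0=0,\ \beta_0=1.$$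
As $f_i\wedge f_j=\beta_i\beta_j(x_i-x_j)\omega_0$, the numbers $x_0,x_1,x_2$ are distinct. Applying $H_n$ gives $F_{j,n}=\alpha_ju_n+\beta_jF_{0,n}$. Put $y_n=a_{0,n}$ and $\tau_n=e_{0,n}$ as long as $p_n\ne0$. Then
$$a_{j,n}=\beta_j(x_j+y_n),\qquad e_{j,n}=\beta_j\tau_n,\qquad\tau_n\ne0,\tag{6.1}$$
and (3.4) says, if $p_{n+1}\ne0$,
$$\tau_{n+1}=-\frac{\tau_n^2}{2(y_n+x_k)},\qquad y_{n+1}=y_n+\tau_{n+1}\qquad(k\equiv n).\tag{6.2}$$
The formerly conserved quantity $q_n=y_n^2-\tau_n^2$ now drifts: since $-\tau_n^2=2(y_n+x_k)\tau_{n+1}$,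
$$q_{n+1}=y_n^2+2y_n\tau_{n+1}=q_n-2x_k\tau_{n+1}.\tag{6.3}$$

**Slices.** To vary $(y,\tau)$ with $\beta_j,x_j$ fixed, let $P\notin\mathcal Q\cup\mathcal Z$ have the lift $(u,f_0,f_1,f_2)$; then $u^\pm\ne0$. The *slice* through $P$ is
$$S(y,\tau)=\big(u;\ (\alpha_j+\beta_jy)u+\beta_j\tau(-u^+,u^-)\big)_{j=0,1,2},\qquad(y,\tau)\in\mathbb C^2.$$
Since $u\cdot(-u^+,u^-)=0$ and $u\wedge(-u^+,u^-)=2p_0$, on the slice $p_0$ is constant, $a_{0,0}=y$ and $e_{0,0}=\tau$. Also $S(y^*,\tau^*)=P$ for $(y^*,\tau^*)=(a_{0,0}(P),e_{0,0}(P))$, because $u$ and $(-u^+,u^-)$ form a basis; and $\tau^*\ne0$. Where $\tau\ne0$, $\beta_j$ and $x_j$ are constant along the slice.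

**Example.** Take $u=(1,1)$, $\beta_j=1$ and $(x_0,x_1,x_2)=(0,1,2)$; the slice is $f_j=(x_j+y)(1,1)+\tau(-1,1)$. From $y_0=\tau_0=1$, (6.2) gives $\tau_1=-\frac12,\ y_1=\frac12$; then $\tau_2=-\frac1{12},\ y_2=\frac5{12}$; then $\tau_3=-\frac1{696},\ y_3=\frac{289}{696}$. From there on, by induction, $y_m\in[\frac{288}{696},\frac{290}{696}]$ and $|\tau_{m+1}|\le|\tau_m|\cdot\frac{1/696}{2\cdot288/696}=\frac1{576}|\tau_m|$. So $\tau_m\to0$, $y_m$ tends to a positive limit, all $a_{j,m}=x_j+y_m$ have positive limits, and the point is in $\Omega$ by (3.3), Lemma 2 and Lemma 1.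

**The doubling form.** On a slice, as long as $p_{n+1}\ne0$ and $\tau\ne0$, (6.2) gives
$$dy_{n+1}\wedge d\tau_{n+1}=dy_n\wedge d\tau_{n+1}=-\frac{\tau_n}{y_n+x_k}\,dy_n\wedge d\tau_n .$$
Divide by $\tau_{n+1}=-\tau_n^2/(2(y_n+x_k))$: the factor $x_k$ disappears, and $dy_{n+1}\wedge\frac{d\tau_{n+1}}{\tau_{n+1}}=2\,dy_n\wedge\frac{d\tau_n}{\tau_n}$. Hence
$$dy_n\wedge\frac{d\tau_n}{\tau_n}=2^n\,dy\wedge\frac{d\tau}{\tau}.\tag{6.4}$$
This is the expanding quantity, and it is the same for all three recursions. To play it against normality we need upper bounds for derivatives.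

**Gradient estimate.** If $h$ is holomorphic, nowhere zero, with $|h|<\Lambda$ on a ball of radius $\rho$, then at the center every unit directional derivative satisfies
$$|\partial h|\le\tfrac2\rho\,|h|\log\tfrac\Lambda{|h|}.\tag{6.5}$$
Indeed, on the complex disc of radius $\rho$ in the given direction, $g=\log(h/\Lambda)$ maps to the left half plane, and Schwarz–Pick gives $|g'(0)|\le\frac2\rho|\mathrm{Re}\,g(0)|$, which is the claim. Also, if the unit directional derivatives of $g$ and $h$ at a point of $\mathbb C^2$ are bounded by $A$ and $A'$, then $dg\wedge dh=(g_yh_\tau-g_\tau h_y)\,dy\wedge d\tau$ has coefficient of modulus at most $2AA'$.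

## 7. Fatou domains on which no $p_n$ vanishes

**Lemma H (Hurwitz).** Let $U$ be a connected complex manifold, $\varphi_i:U\to\mathbb P^7$ holomorphic, $\varphi_i\to\varphi$ locally uniformly, and $\ell$ a linear form such that $\ell(\varphi_i)$ vanishes nowhere on $U$. Then $\ell(\varphi)$ is either identically zero or nowhere zero. In the second case $\varphi_i\to\varphi$ locally uniformly in the affine chart $\{\ell=1\}$.

*Proof.* Let $\ell(\varphi(Q))=0$. Choose a linear form $\ell'$ with $\ell'(\varphi(Q))\ne0$. On a small coordinate ball around $Q$ and for large $i$, the zero-free functions $(\ell/\ell')(\varphi_i)$ converge uniformly to $h=(\ell/\ell')(\varphi)$. If $h\not\equiv0$ there, then $h\not\equiv0$ on some complex line through $Q$, and one-variable Hurwitz on this line contradicts $h(Q)=0$. So $\{\ell(\varphi)=0\}$ is open. It is also closed, and $U$ is connected. In the second case $\varphi$ maps compact sets into compact subsets of the chart, so the convergence takes place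 in the chart. $\square$

**Proposition B.** Let $U\subset\mathcal F$ be open and connected with $U\cap\mathcal Z=\emptyset$. Then $U\subset\Omega$. Moreover there are holomorphic, nowhere zero functions $a_j^\infty$ on $U$ with $a_{j,n}\to a_j^\infty$ locally uniformly on $U$.

On $U$ all $a_{j,n},e_{j,n}$ are holomorphic, and
$$a_{k,n}=p_{n+1}/p_n^2\ne0\qquad\text{for }k\equiv n.\tag{7.1}$$
The set $V=U\setminus\mathcal Q$ is open, dense and connected. Given a point of $V$, let $\Sigma$ be a ball of radius $\rho$ around $s^*=(y^*,\tau^*)$ whose closure is mapped into $V$ by the slice through that point; call it a *slice ball*. On it $\tau\ne0$, since $\omega_0=2p_0\tau$ along the slice. Put $X=\max_j|x_j|$. Limits are always limits of tracked vectors along one residue class.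

**Step 1: some subsequential limit $\varphi$ of $G^n|_U$ has $u^+(\varphi)\not\equiv0$.** This excludes that everything escapes to the hyperplane $u^+=0$. Suppose, on the contrary, that every subsequential limit has $u^+\equiv0$, and fix a slice ball $\Sigma$.

*First consequence: $|y_n|$ and $|\tau_n|$ cannot both stay bounded.* By (3.3) and (6.1), the tracked $N_{n+1}$ divided by $p_n$ is, on $\overline\Sigma$,
$$u=(1,\beta_k(x_k+y_n)),\qquad F_j=\big(\beta_j(x_j+y_n),\ \beta_k\beta_j((x_k+y_n)(x_j+y_n)-\tau_n^2)\big).$$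
Suppose $|y_{n_i}|,|\tau_{n_i}|\le R$ at points $s_i\in\overline\Sigma$ with $n_i\to\infty$. Pass to a subsequence with $s_i\to s$, $n_i$ in a fixed residue class, and $G^{n_i+1}\to\varphi$. Then $\varphi(S(s))=\lim G^{n_i+1}(S(s_i))$ is a limit of vectors with bounded entries and $u^+=1$, so it has $u^+\ne0$: a contradiction. Hence $\max(|y_n|,|\tau_n|)\to\infty$ uniformly on $\overline\Sigma$. Choose $n_0\ge1$ with $\max(|y_n|,|\tau_n|)\ge10+20X$ on $\Sigma$ for $n\ge n_0$.

*Second consequence: $|y_n|<4|\tau_n|$ on $\Sigma$ for $n\ge n_0$.* Suppose $|y_n|\ge4|\tau_n|$ at some point. Then $|y_n|\ge20X$. We show by induction, for $m\ge n$: $|\tau_m|\le2^{-(m-n)}|\tau_n|$ and $|y_m-y_n|\le|\tau_n|$. For every index $l$, $|y_m+x_l|\ge|y_n|(1-\frac14-\frac1{20})\ge2.8|\tau_n|$, so by (6.2) $|\tau_{m+1}|\le|\tau_m|\frac{|\tau_n|}{5.6|\tau_n|}\le\frac12|\tau_m|$, and $|y_{m+1}-y_n|\le\sum_{i=n+1}^{m+1}|\tau_i|\le|\tau_n|$. So $(y_m,\tau_m)$ stays bounded at this point, contradicting the first consequence.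

Therefore $|\tau_n|\to\infty$ uniformly on $\Sigma$. Let $\xi_n=y_n/\tau_n$ and $g_n=(y_n+x_k)/\tau_n$, $k\equiv n$. After enlarging $n_0$, for $n\ge n_0$ on $\Sigma$:
$$|\tau_n|\ge6,\quad X/|\tau_n|\le0.1,\quad|\xi_n|<4,\quad|g_n|<5,\quad g_n\ne0,\quad\tau_{n+1}=-\tau_n/(2g_n);\tag{7.2}$$
$g_n\ne0$ is (7.1).

*The doubling form against the gradient estimate.* Since $dg_n=\tau_n^{-1}dy_n+(\cdots)d\tau_n$, (6.4) gives $dg_n\wedge d\log\tau_n=\frac{2^n}{\tau_n}dy\wedge\frac{d\tau}\tau$. Apply (6.5) at $s^*$ to $g_n$ with $\Lambda=6$ and to $1/\tau_n$ with $\Lambda=1$; the latter bounds the derivatives of $\log\tau_n$ by $\frac2\rho\log|\tau_n|$. Hence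
$$\frac{2^n}{|\tau^*||\tau_n|}\le2\Big(\frac2\rho\Big)^2|g_n|\log\frac6{|g_n|}\,\log|\tau_n|.\tag{7.3}$$

*Record times.* Work at $s^*$; $C$ denotes constants independent of $m$, possibly changing from place to place. Let $B_m=\max_{n_0\le i\le m}|\tau_i|$. As $|\tau_n|\to\infty$, there are infinitely many $m\ge n_0$ with $L:=|\tau_{m+1}|>B_m$. For such $m$ the following hold.

- $|g_m|=|\tau_m|/(2L)<\frac12$. So $|\xi_m|\le\frac12+0.1=0.6$, and $|1-\xi_m^2|\ge\frac12$.
- By (6.3), $|q_m|\le|q_{n_0}|+2X\sum_{n_0<i\le m}|\tau_i|\le CmB_m$. Since $1-\xi_m^2=-q_m/\tau_m^2$, we get $|\tau_m|^2\le2|q_m|\le CmB_m$.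
- By (7.2), $|\tau_{i+1}|\ge|\tau_i|/10$. So $|\tau_m|\ge10^{-m}B_m$, whence $100^{-m}B_m^2\le CmB_m$ and $\log(2B_m)\le Cm$.

In (7.3) with $n=m$ we have $6/|g_m|=12L/|\tau_m|\le2L$, and $t\mapsto\log(2t)/t$ is decreasing for $2t\ge e$, so $\log(2L)/L\le\log(2B_m)/B_m$. Therefore
$$2^m\le C|\tau_m|\,\frac{|\tau_m|}{2L}\log(2L)\log|\tau_m|\le C\,mB_m\,\frac{\log(2B_m)}{B_m}\,\log B_m\le Cm^3.$$
This is false for large $m$, and Step 1 is proved.

**Step 2: along the subsequence, $e_{j,n_i}\to0$.** This gives the product form of the limit. Let $G^{n_i+1}\to\varphi$ with $u^+(\varphi)\not\equiv0$ and all $n_i\equiv k$. The coordinate $u^+_{n_i+1}=p_{n_i}$ is zero-free on $U$, so Lemma H gives $u^+(\varphi)\ne0$ on all of $U$ and convergence in the chart $u^+=1$. By (3.3), locally uniformly on $U$, $a_{j,n_i}\to a_j^\infty$ for holomorphic functions $a_j^\infty$, and $e_{k,n_i}e_{j,n_i}$ converges for every $j$.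

On a slice ball, $y_{n_i}=a_{0,n_i}$ converges and $\tau_{n_i}^2=e_{k,n_i}e_{0,n_i}/\beta_k\to t$, both uniformly. If $t\ne0$ at a point, then near it the forms $dy_{n_i}\wedge d(\tau_{n_i}^2)/\tau_{n_i}^2$ converge. But by (6.4) they equal $2^{n_i+1}dy\wedge d\tau/\tau$: a contradiction. So $t\equiv0$. Thus $e_{j,n_i}=\beta_j\tau_{n_i}\to0$ pointwise on $V$. The limits of $e_{k,n_i}e_{j,n_i}$ are holomorphic on $U$ and vanish on the dense set $V$, hence on $U$.

**Step 3: $a_j^\infty\not\equiv0$ for each $j$.** Without this, Lemma 2 could not be applied to the limit. Suppose $a_j^\infty\equiv0$. On a slice ball $\Sigma$, $y_{n_i}\to-x_j$ and $\tau_{n_i}\to0$ uniformly. At a time $n\equiv k\ne j$ we have $y_n+x_k\to x_k-x_j\ne0$, so by (6.2) also $\tau_{n+1}\to0$ and $y_{n+1}\to-x_j$ uniformly. Advancing all $n_i$ by the same number of at most two steps, we may assume $n_i\equiv j$. Then, for $n=n_i$, $Y_n:=y_n+x_j=a_{j,n}/\beta_j$ is zero-free by (7.1), and for large $i$, $|Y_n|,|\tau_n|<1$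 on $\Sigma$. By (6.4), $dY_n\wedge d\log\tau_n=2^n\,dy\wedge d\tau/\tau$. By (6.5) for $Y_n$ and $\tau_n$ with $\Lambda=1$, at $s^*$,
$$\frac{2^n}{|\tau^*|}\le2\Big(\frac2\rho\Big)^2|Y_n|\log\frac1{|Y_n|}\,\log\frac1{|\tau_n|}\le C|Y_n|^{1/2}\log\frac1{|\tau_n|}.$$
So for $n=n_i$ large, $\log\frac1{|\tau_n|}\ge c2^n|Y_n|^{-1/2}\ge4|Y_n|^{-1/2}\ge2\log\frac1{|Y_n|}$, where $c>0$ is a constant and the last step is $\log r\le r$ for $r=|Y_n|^{-1/2}$. That is, $|\tau_n|\le|Y_n|^2$: the orbit approaches $-x_j$, but its steps are far too small to get there.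

To make this precise, let $\delta=\min_{i\ne l}|x_i-x_l|>0$ and fix such an $n$ with also $|Y_n|\le\min(\frac12,\frac\delta4)$ at $s^*$; then $|\tau_n|\le\frac12|Y_n|$. By induction, for $m\ge n$ at $s^*$: $|\tau_m|\le2^{-(m-n)}|\tau_n|$ and $|y_m-y_n|\le|\tau_n|$. Indeed $|y_m+x_j|\ge|Y_n|-|\tau_n|\ge\frac12|Y_n|$, and for $i\ne j$, $|y_m+x_i|\ge\delta-|Y_n|-|\tau_n|\ge4|Y_n|-\frac32|Y_n|\ge\frac12|Y_n|$. So $|\tau_{m+1}|\le|\tau_m||\tau_n|/|Y_n|\le\frac12|\tau_m|$, and the bound on $y_{m+1}-y_n$ follows by summation. Hence $|y_m+x_j|\ge\frac12|Y_n|>0$ for all $m\ge n$, contradicting $Y_{n_i}(s^*)\to0$.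

**Step 4: $U$ meets $\Omega$, and then lies in it.** By Step 2, $\varphi$ is given in tracked coordinates by $u=(1,a_k^\infty)$, $F_j=a_j^\infty(1,a_k^\infty)$ on all of $U$; by Step 3 no $a_j^\infty$ vanishes identically. At a point $Q\in U$ with all $a_j^\infty(Q)\ne0$, the point $\varphi(Q)$, with the fixed permutation undone, is in $\Omega$ by Lemma 2. As $\Omega$ is open, $[N_{n_i+1}]\in\Omega$ at $Q$ for large $i$, and $Q\in\Omega$ by Lemma 1. Such $Q$ exist, so $W:=U\cap\Omega\ne\emptyset$.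

On $W$ the full sequences $a_{j,n}$ converge by Proposition A, necessarily to $a_j^\infty$. Let $r$ be a residue mod $3$. Any subsequence of $\{n\equiv r\}$ has a further subsequence along which $G^{n+1}$ converges on $U$. By Proposition A and (3.3) the limit has $u^+\ne0$ on $W$, so by Lemma H it has $u^+\ne0$ on $U$, and $a_{j,n}$ converges locally uniformly on $U$ along this subsequence. The limit equals $a_j^\infty$ on $W$, hence on $U$ by the identity theorem. Thus $a_{j,n}\to a_j^\infty$ locally uniformly on $U$ for the full sequence. Along $n\equiv j$ the functions $a_{j,n}$ are zero-free by (7.1), and $a_j^\infty\not\equiv0$, so $a_j^\infty$ is nowhere zero by Hurwitz. Therefore the argument of the preceding paragraph, with the same $\varphi$, applies at every $Q\in U$, and $U\subset\Omega$. $\square$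

## 8. Zeros of $p_n$ lie in the Julia set

**Proposition C.** $\mathcal Z\cap\mathcal F=\emptyset$.

Here the orbits of single points can look even more harmless than in Section 5. We shall see that once $p_n=0$, the recursion becomes affine with multiplier $2$. Non-normality must again be found in nearby points. Suppose that $U\subset\mathcal F$ is open and $U\cap\{p_{m_0}=0\}\ne\emptyset$ for some $m_0$; we derive a contradiction.

**Step 1: choice of a base point $P_0$ off $\mathcal Q$.** This makes the numbers $\beta_j,x_j$ available. At $[I]$ we have $u=f_0=f_1=f_2$, so all six quadrics of $\mathcal Q$ contain $[I]$, while $p_{m_0}(I)=1$. Let $Y$ be an irreducible component of the hypersurface $\{p_{m_0}=0\}$ meeting $U$. If $Y\cap U\subset\mathcal Q$, then $Y\subset\mathcal Q$ by irreducibility, so $Y$ equals one of the six irreducible quadrics and contains $[I]$: a contradiction. So we can pick $P_0\in U\cap\{p_{m_0}=0\}\setminus\mathcal Q$. Shrink $U$ to a ball around $P_0$, in a chart,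 disjoint from $\mathcal Q$. On $U$ the $\beta_j,x_j$ are holomorphic and $\beta_j\ne0$.

**Step 2: coordinates that survive $p_n=0$.** The quantities $y_n,\tau_n$ have poles at $p_n=0$, so replace them by
$$\zeta_n=\frac{2p_n}{\omega_{0,n}},\quad\xi_n=\frac{2u_n\cdot F_{0,n}}{\omega_{0,n}},\quad\varpi_n=\frac{2F_{0,n}\cdot F_{0,n}}{\omega_{0,n}},\quad\xi_{j,n}=\xi_n+x_j\zeta_n,$$
holomorphic on $U$. By (3.2) with $F=F'=F_{0,n}$, $\xi_n^2-\zeta_n\varpi_n=1$. Where $p_n\ne0$ these are $\zeta_n=1/\tau_n$, $\xi_n=y_n/\tau_n$, $\varpi_n=q_n/\tau_n$ and $\xi_{j,n}=(y_n+x_j)/\tau_n$. With $k\equiv n$,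
$$\zeta_{n+1}=-2\xi_{k,n}\zeta_n,\qquad\xi_{n+1}=1-2\xi_{k,n}\xi_n,\qquad\varpi_{n+1}=-2\xi_{k,n}\varpi_n-2x_k.\tag{8.1}$$
To check this, note that both sides are holomorphic on $U$, and $\{p_{n+1}\ne0\}$ is dense in $U$ because $p_{n+1}$ is a nonzero polynomial; there also $p_n\ne0$. On this set (6.2) gives $1/\tau_{n+1}=-2(y_n+x_k)/\tau_n^2=-2\xi_{k,n}\zeta_n$; next $y_{n+1}/\tau_{n+1}=1+y_n\zeta_{n+1}=1-2\xi_{k,n}\xi_n$; and by (6.3) $q_{n+1}/\tau_{n+1}=q_n\zeta_{n+1}-2x_k=-2\xi_{k,n}\varpi_n-2x_k$.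

Dividing the tracked $N_{n+1}$, that is $u_{n+1}=(p_n,u_n\cdot F_{k,n})$, $F_{j,n+1}=(u_n\cdot F_{j,n},F_{k,n}\cdot F_{j,n})$, by $\omega_{0,n}/2$ and inserting $F_{j,n}=\beta_j(x_ju_n+F_{0,n})$, we get
$$u=(\zeta_n,\ \beta_k\xi_{k,n}),\qquad F_j=\big(\beta_j\xi_{j,n},\ \beta_k\beta_j(\varpi_n+(x_k+x_j)\xi_n+x_kx_j\zeta_n)\big).\tag{8.2}$$

**Step 3: the orbit of $P_0$.** This step solves the recursion at $P_0$. Put $n_1=m_0+1$. At $P_0$ we have $\zeta_n=0$ for $n\ge m_0$, hence $\xi_{j,n}=\xi_n$ and $\xi_{m_0}=\pm1$. By (8.1), $\xi_n=-1$ and $\varpi_{n+1}=2\varpi_n-2x_k$ for $n\ge n_1$. With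
$$c=\varpi_{n_1}(P_0)-\sum_{i\ge n_1}2^{-(i-n_1)}x_{i\bmod3}\quad\text{at }P_0$$
the solution is $\varpi_n(P_0)=2^{n-n_1}c+\sum_{i\ge n}2^{-(i-n)}x_{i\bmod3}$; one checks directly that it satisfies the recursion and the initial condition. So $|\varpi_n(P_0)|\to\infty$ if $c\ne0$, and $\varpi_n(P_0)$ is bounded if $c=0$. Write $\xi_{i,i}:=\xi_{i\bmod3,\,i}$. On $U$,
$$\zeta_n=\zeta_{n_1}\prod_{i=n_1}^{n-1}(-2\xi_{i,i}),\qquad\xi_{i,i}(P_0)=-1\ (i\ge n_1).\tag{8.3}$$
Also $\zeta_{n_1}\not\equiv0$ near $P_0$, since $p_{n_1}$ is a nonzero polynomial, and $\zeta_{n_1}(P_0)=0$. So there is a complex line in the chart through $P_0$ on which $\zeta_{n_1}\not\equiv0$.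

**Step 4: the case $c=0$.** Here the limits stay in a chart, and the factor $2^{n-n_1}$ in (8.3) is the contradiction. By (8.2) the coordinates at $P_0$ are, for $n\ge n_1$, $u=(0,-\beta_k)$, $F_j=(-\beta_j,\ \beta_k\beta_j(\varpi_n-x_k-x_j))$. They are bounded, with $u^-$ bounded away from $0$. Take a convergent subsequence $G^{n_i+1}\to\varphi$ (tracked), with $n_i\equiv k$ fixed; then $u^-(\varphi(P_0))\ne0$. So on some closed ball $B$ around $P_0$ and for large $i$, $u^-\ne0$, and the functions $u^+/u^-=\zeta_n/(\beta_k\xi_{k,n})$, $n=n_i$, are holomorphic and bounded by a constant independent of $i$. A small disc in the line above gives a holomorphic $\sigma:\overline{\mathbb D}\to B$ with $\sigma(0)=P_0$ such that $\zeta_{n_1}\circ\sigma$ vanishes at $0$ to a finite order $\ell\ge1$. By (8.3) the function $s^{-\ell}\big(\zeta_n/(\beta_k\xi_{k,n})\big)\circ\sigma(s)$ is holomorphic on $\overline{\mathbb D}$, and by the maximum principle it is bounded uniformly in $i$. But by (8.3) its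 modulus at $s=0$ is a fixed positive constant times $2^{n-n_1}$. This is a contradiction.

**Step 5: the case $c\ne0$, and a property of the limits.** At $P_0$, (8.2) with $j=0$ gives $F_0^-=\beta_k(\varpi_n-x_k)\to\infty$ while $u^-=-\beta_k$. So
$$\text{every limit point of the tracked }[N_{n+1}(P_0)]\text{ has }u^-=0.\tag{8.4}$$
Now we distinguish whether new zeros of the $\zeta_n$ accumulate at $P_0$. By (8.3), $\{\zeta_{n_1}=0\}\subset\{\zeta_n=0\}$ for $n\ge n_1$.

**Step 6: the sub-case without new zeros.** Suppose there is a ball $B\subset U$ around $P_0$ with $B\cap\{\zeta_n=0\}=B\cap\{\zeta_{n_1}=0\}$ for all $n\ge n_1$. The contradiction will be between the doubly exponential bound of Proposition A around $P_0$ and the merely exponential size at $P_0$. The set $B^*=B\setminus\{\zeta_{n_1}=0\}$ is connected, open and contained in $\mathcal F$. It is disjoint from $\mathcal Z$, because $p_n\ne0$ there for $n\ge n_1$, hence also for $n<n_1$. By Proposition B, $B^*\subset\Omega$.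

For $i\ge n_1$, $\xi_{i,i}$ has no zero in $B$: at a zero, (8.1) gives $\zeta_{i+1}=0$, hence $\zeta_{n_1}=0$, hence $\zeta_i=0$ and $\xi_{i,i}=\xi_i=\pm1$ (as $\xi_i^2=1+\zeta_i\varpi_i$), a contradiction. So $\zeta_{n_1}/\zeta_n=\prod_{i=n_1}^{n-1}(-2\xi_{i,i})^{-1}$ is holomorphic on $B$. As before there is a disc $\sigma:\{|s|\le r\}\to B$ with $\sigma(0)=P_0$ and $\zeta_{n_1}\circ\sigma\ne0$ for $0<|s|\le r$. The circle $\sigma(|s|=r)$ is a compact subset of $\Omega$, so finitely many of the neighborhoods in Proposition A cover it. Since $\omega_{0,n}=\det H_n\,\omega_0$, we have $T_n=p_0\det H_n/p_n=\zeta_0/\zeta_n$. As $\zeta_0\ne0$ on the circle, $|\zeta_{n_1}/\zeta_n|=|T_n\zeta_{n_1}/\zeta_0|\le Ce^{-\kappa2^n}$ there. By the maximum principle the same bound holds at $P_0$, where the modulus is $2^{-(n-n_1)}$. This is a contradiction for large $n$.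

**Step 7: the sub-case with new zeros.** Otherwise there are $Q_i\to P_0$ in $U$ with $\zeta_{n_1}(Q_i)\ne0$ and $\zeta_n(Q_i)=0$ for some $n>n_1$ depending on $i$. The contradiction will be between the limits at $Q_i$ and at $P_0$. Let $m_i\ge n_1$ be such that $m_i+1$ is the first index $>n_1$ with $\zeta_{m_i+1}(Q_i)=0$. Then $\zeta_{m_i}(Q_i)\ne0$, so $\xi_{k,m_i}(Q_i)=0$ with $k\equiv m_i$. For each fixed $m\ge n_1$ we have $\xi_{m,m}(P_0)=-1$, so by continuity $m$ occurs among the $m_i$ only finitely often; hence $m_i\to\infty$. By (8.1), at $Q_i$: $(\xi,\zeta,\varpi)_{m_i+1}=(1,0,-2x_k)$. By (8.2) with $n=m_i+1$ and $k'\equiv k+1$, the tracked $N_{m_i+2}(Q_i)$ is proportional to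
$$u=(0,\beta_{k'}),\qquad F_j=\big(\beta_j,\ \beta_{k'}\beta_j(x_{k'}+x_j-2x_k)\big)\quad\text{evaluated at }Q_i.$$
Pass to a subsequence with $m_i$ in a fixed residue class and $G^{m_i+2}\to\varphi$ (tracked) uniformly near $P_0$. Then $\varphi(P_0)=\lim G^{m_i+2}(Q_i)$ has $u^-\ne0$, as $\beta_{k'}(P_0)\ne0$. But $\varphi(P_0)=\lim G^{m_i+2}(P_0)$ has $u^-=0$ by (8.4). This is a contradiction, and Proposition C is proved. $\square$

## 9. Both inclusions: $\mathcal F=\Omega$

*Proof of Theorem 1.* $\Omega\subset\mathcal F$ is Proposition A. Conversely let $P\in\mathcal F$ and let $U\subset\mathcal F$ be a connected open neighborhood of $P$. By Proposition C, $U\cap\mathcal Z=\emptyset$. By Proposition B, $P\in U\subset\Omega$. Hence $\mathcal F=\Omega$, that is, $\mathcal J(G)=p(D_\pi)$. The conjecture is true. $\blacksquare$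

## 10. Period three, rates of convergence, and Fatou components

The same tools describe the dynamics on $\mathcal F$. The following theorem is a complement; it was not used above.

**Theorem 2.** Let $\mathcal R$ be the set of classes of pencils $(p+q\,a)(t_0+t_1b+t_2c+t_3d)$ with $p\neq\pm q$ and with the four numbers $t_0+t_1+t_2+t_3$, $t_0+t_3-t_1-t_2$, $t_0+t_2-t_1-t_3$, $t_0+t_1-t_2-t_3$ all nonzero. Put $\mathcal A=G(\mathcal R)$. Use the notation of Section 3, and write $a_j^\infty=\lim_na_{j,n}$.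

1. $\mathcal A\cong(\mathbb C^*)^3$ and $G^3=\mathrm{id}$ on $\mathcal A$. On $\mathcal F$, $G^{3n}$ converges locally uniformly to a holomorphic retraction $\varphi_0:\mathcal F\to\mathcal A$. Locally uniformly, $|a_{j,n}-a_j^\infty|$ and $|e_{j,n}|$ are at most $Ce^{-\kappa2^n}$. If $\omega_0\omega_1\omega_2\ne0$ at $[N]\in\mathcal F$, then $2^{-n}\log|T_n|$ has a finite negative limit, $e_{j,n}=T_ne_{j,0}$ and $a_{j,n}-a_j^\infty=-e_{j,0}T_{n+1}(1+o(1))$. If $\omega_0\omega_1\omega_2=0$ at $[N]\in\mathcal F$, then $G^3(N)\in\mathcal R$ and $G^4(N)\in\mathcal A$.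
2. There is a unique forward-invariant Fatou component, the one containing $\mathcal R$. Every Fatou component is eventually mapped into it, so there are no wandering components.
3. $[N]\in\Omega$ if and only if $p_n(N)\ne0$ for all $n$, $e_{j,n}(N)\to0$, and the limits $\lim_na_{j,n}(N)$, $j=0,1,2$, exist and are nonzero.

**Proof of 3.** We start with the criterion, because parts 1 and 2 use it. If $[N]\in\Omega$, then $p_n\ne0$ by (3.6), and $e_{j,n}\to0$, $a_{j,n}\to a_j^\infty$ by Proposition A. Moreover $a_j^\infty\ne0$ by Proposition B, applied to a connected neighborhood in $\Omega=\mathcal F$, which is disjoint from $\mathcal Z$. Conversely, under the stated conditions, (3.3) shows that along $n\equiv k$ the tracked $N_{n+1}$ divided by $p_n$ tends to $u=(1,a_k^\infty)$, $F_j=a_j^\infty(1,a_k^\infty)$. The limit is in $\Omega$ by Lemma 2, so $[N_{n+1}]\in\Omega$ for some $n$, and $[N]\in\Omega$ by Lemma 1.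

**Proof of 1: the set $\mathcal A$.** This step uses Test 2. By (1.2), for $N\in\mathcal R$ the class of $G(N)$ is that of the product pencil with parameters $\sigma t=(t_0,t_3,t_1,t_2)$ and pair $(p',q')=(t_0+t_3,t_1+t_2)$. Here $p'+q'=\Sigma\ne0$, $p'-q'=\Sigma_0\ne0$, and the four sums of $\sigma t$ are those of $t$ permuted. So $G(\mathcal R)\subset\mathcal R$. Put $s=\sigma t$; the pair is $(s_0+s_1,s_2+s_3)$, so a point of $\mathcal A$ is determined by $[s]$, and $G$ acts on $\mathcal A$ by $s\mapsto\sigma s$. Hence $G^3=\mathrm{id}$ on $\mathcal A$. Moreover $p'+q'=\Sigma(s)$ and $p'-q'=s_0+s_1-s_2-s_3=\Sigma_2(s)$. With $A_j=\Sigma_j(s)/\Sigma(s)$, $\mathcal A$ therefore consists, in the coordinates $(u,f_0,f_1,f_2)$, of the points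
$$u=(1,A_2),\qquad f_j=A_j(1,A_2),\qquad A_0,A_1,A_2\in\mathbb C^*,$$
and all such $A_j$ occur, since $s$ can be recovered from its four sums. So $\mathcal A\cong(\mathbb C^*)^3$.

**Proof of 1: the retraction.** For $n+1\equiv0$ mod $3$ the tracked and actual coordinates coincide, and $k=2$. By (3.3), Proposition A and part 3, locally uniformly on $\mathcal F=\Omega$,
$$G^{3m}\to\varphi_0=[\,u=(1,a_2^\infty),\ f_j=a_j^\infty(1,a_2^\infty)\,]\in\mathcal A.$$
On $\mathcal A$, which lies in $\Omega$ by (1.3), the $f_j$ are proportional to $u$, so $e_{j,0}=0$ and $a_{j,0}=A_j$; hence $a_j^\infty=A_j$ by (3.5), and $\varphi_0|_{\mathcal A}=\mathrm{id}$.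

**Proof of 1: rates.** By (3.5), $|e_{j,n}|=|T_ne_{j,0}|$ and $a_{j,n}-a_j^\infty=-e_{j,0}\sum_{i>n}T_i$. Proposition A gives the upper bounds, because $\sum_{i>n}e^{-\kappa2^i}\le e^{-\kappa2^n}\sum_{l\ge1}e^{-\kappa(2^l-1)}$.

Let $\omega_0\omega_1\omega_2\ne0$ at $[N]\in\mathcal F=\Omega$. By (3.1) all $\omega_{j,n}\ne0$, so $T_n\ne0$, and
$$\frac{T_{n+1}}{T_n}=\frac{p_n\det M_n}{p_{n+1}}=\frac{-\frac14\omega_{k,n}}{p_na_{k,n}}=-\frac{e_{k,n}}{2a_{k,n}}.$$
Since $e_{k,n}=T_ne_{k,0}$,
$$\log|T_{n+1}|=2\log|T_n|+\log|e_{k,0}/(2a_{k,n})|.$$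
The last term is bounded: $a_{k,n}\ne0$ for $k\equiv n$, the limits $a_j^\infty$ are nonzero, and $e_{j,0}\ne0$. Dividing by $2^{n+1}$ shows that $2^{-n}\log|T_n|$ has summable differences, so it converges to a finite limit, which is at most $-\kappa<0$ by Proposition A. Since $T_{n+1}/T_n\to0$, we have $\sum_{i>n}T_i=T_{n+1}(1+o(1))$, and $a_{j,n}-a_j^\infty=-e_{j,0}T_{n+1}(1+o(1))$.

**Proof of 1: the degenerate case.** Let $\omega_j(N)=0$ for some $j\in\{0,1,2\}$, with $[N]\in\mathcal F=\Omega$. Then $\omega_{j,j}=0$ by (3.1), so $\det M_j=-\frac14\omega_{j,j}=0$ with $j\le2$. By (1.1) the four vectors $v_i$ of $N_3$ are, up to order, $M_2M_1M_0$ applied to those of $N$, so they are all multiples of one vector, and $N_3$ is a product pencil $(p+qa)(t_0+t_1b+t_2c+t_3d)$. As $[N_3]\in\Omega$ by Lemma 1, (1.3) says that $G^3(N)\in\mathcal R$. Then $G^4(N)\in G(\mathcal R)=\mathcal A$.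

**Proof of 2.** This last step moves every component into one. $\mathcal R$ is connected, being a continuous image of a product of complements of finitely many hyperplanes in $\mathbb C^2$ and in $\mathbb C^4$. Also $\mathcal R\subset\Omega$ by (1.3), and $G(\mathcal R)\subset\mathcal R$. Let $\Omega_0$ be the component of $\Omega=\mathcal F$ containing $\mathcal R$. The set $G(\Omega_0)$ is a connected subset of $\Omega$ that meets $\mathcal R$, so $G(\Omega_0)\subset\Omega_0$. Let $U$ be any component and $Q\in U$. Then $G^{3n}(Q)\to\varphi_0(Q)\in\mathcal A\subset\mathcal R\subset\Omega_0$. So for large $n$ the connected set $G^{3n}(U)\subset\Omega$ meets $\Omega_0$ and hence lies in it, and so do all later images. If $U$ is forward-invariant, then $G^{3n}(U)\subset U\cap\Omega_0$, so $U=\Omega_0$. Hence $\Omega_0$ is the unique forward-invariant component, and there are no wandering components. $\blacksquare$
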